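# Newton polygons of twisted $L$-functions of binomials: a Vandermonde determinant and how it degenerates

Take a binomial $f(x)=x^d+\lambda x^e$ over a finite field of characteristic $p$ and a multiplicative character $\chi$ of order $c$. The exponential sums of $f$ twisted by $\chi$ are packaged into an $L$-function, and the $p$-adic sizes of its reciprocal zeros are recorded by a Newton polygon. There is an explicit polygon $P_{u,e,d}$, built from an assignment problem modulo $d$, that lies below this Newton polygon. The question, taken from Shenxing Zhang, "On the Newton polygons of twisted $L$-functions of binomials", arXiv:2109.14852 (2021), is whether the two polygons coincide as soon as $p$ is large in terms of $c$ and $d$ alone.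

For $e=1$ they do, because a certain determinant turns out to be a Vandermonde determinant. We prove this case first, keeping $e$ general wherever that costs nothing. Then we ask what becomes of the determinant when $e\ge2$. It can vanish, for fixed $c,d$ and infinitely many $p$, so the general conjecture is false.

## 1. Twisted sums of $x^d+\lambda x^e$ and the polygon $P_{u,e,d}$

**Fields and characters.** Fix a prime $p$ and $q=p^a$. Let $\mathbb{Q}_q$ be the unramified extension of $\mathbb{Q}_p$ of degree $a$, with ring of integers $\mathbb{Z}_q$. For $x$ in a finite field, $\hat x$ is its Teichmüller lift: $0$ if $x=0$, and otherwise the root of unity of order prime to $p$ that reduces to $x$. Let $d>e\ge1$ with $\gcd(d,e)=1$, let $\lambda\in\mathbb{F}_q^\times$, $f(x)=x^d+\lambda x^e$, and $\hat f(x)=x^d+\hat\lambda x^e$.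

Let $\omega:\mathbb{F}_q^\times\to\mathbb{Z}_q^\times$, $\omega(x)=\hat x$, be the Teichmüller character. A character $\chi$ of order $c$ is written $\chi=\omega^{-u}$ with $0\le u\le q-2$, $u=\frac{(q-1)\mu}{c}$. Since $\omega$ has order $q-1$, the order of $\omega^{-u}$ is $c/\gcd(\mu,c)$; so $\chi$ has order $c$ exactly when $\gcd(\mu,c)=1$. Also $c\mid q-1$, so $p\nmid c$. Write $u=u_0+u_1p+\cdots+u_{a-1}p^{a-1}$ with digits $0\le u_i\le p-1$, extend by $u_{i+a}=u_i$, and let $b$ be the least positive period of $(u_i)$. The periods form a subgroup of $\mathbb{Z}$, so $b\mid a$. Since $u\le q-2$, the digits are not all equal to $p-1$.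

**$L$-functions.** For $z\in\mathbb{Z}_p$ let $(1+T)^z=\sum_i\binom ziT^i\in\mathbb{Z}_p[[T]]$. Put
$$S_{k,u}(f,T)=\sum_{x\in\mathbb{F}_{q^k}^\times}(1+T)^{\mathrm{Tr}_{\mathbb{Q}_{q^k}/\mathbb{Q}_p}(\hat f(\hat x))}\,\omega^{-u}\big(\mathrm{Nm}_{\mathbb{F}_{q^k}/\mathbb{F}_q}(x)\big),\qquad L_u(s,f,T)=\exp\Big(\sum_{k\ge1}S_{k,u}(f,T)\frac{s^k}{k}\Big), \tag{1}$$
an element of $1+s\mathbb{Z}_q[[T]][[s]]$, and let $C_u(s,f,T)=\prod_{j\ge0}L_u(q^js,f,T)$ be the characteristic function. For an additive character $\psi_m:\mathbb{Z}_p\to\mathbb{C}_p^\times$ of order $p^m$ ($m\ge1$) put $\pi_m=\psi_m(1)-1$. Setting $T=\pi_m$ gives the classical twisted $L$-function $L_u(s,f,\psi_m)$.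

**Newton polygons.** For a series $\sum_n c_ns^n$ with $c_0=1$ and a valuation $\operatorname{ord}$, let $y_n=\operatorname{ord}(c_n)/(a(p-1))$. Its Newton polygon, in our normalization, is the largest convex function on $[0,\infty)$ whose value at each $n\in\mathbb{N}=\{0,1,2,\dots\}$ is at most $y_n$. We write $\mathrm{NP}_{u,m}(f)$ for the polygon of $C_u(s,f,\pi_m)$ with $\operatorname{ord}=\operatorname{ord}_{\pi_m}$ (so $\operatorname{ord}\pi_m=1$; the polygon does not depend on the choice of $\psi_m$), and $\mathrm{NP}_{u,T}(f)$ for that of $C_u(s,f,T)$ with $\operatorname{ord}=\operatorname{ord}_T$. For $m=1$ we have $\operatorname{ord}_p\pi_1=1/(p-1)$, so $\pi_1^{a(p-1)}$ has the valuation of $q$, and the slopes of $\mathrm{NP}_{u,1}$ are $q$-adic valuations.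

**Example 1.** Let $q=p=3$, $f=x^2+x$, $u=0$. Then $\hat f(1)=2$ and $\hat f(-1)=0$, so $S_{1,0}=(1+T)^2+1$. At $T=\pi_1=\zeta_3-1$ this is $\zeta_3^2+1=-\zeta_3$. By the theorem of Weil recalled in Section 5, $L_0(s,f,\psi_1)$ has degree $2$; the omission of $x=0$ contributes the factor $1-s$. So $L_0=(1-s)(1-\alpha s)$ with $-(1+\alpha)=S_{1,0}=-\zeta_3$, that is, $\alpha=\zeta_3-1$. The slopes are $0$ and $\frac12$.

**The polygon $P_{u,e,d}$.** For an integer $z$ let $\overline z$ be its least non-negative residue modulo $d$, let $e^{-1}$ be the inverse of $e$ modulo $d$, and put $\langle z\rangle=\overline{e^{-1}z}$. So $\langle z\rangle$ is the unique integer in $\{0,\dots,d-1\}$ with $e\langle z\rangle\equiv z\pmod d$, and $\langle z+z'\rangle\le\langle z\rangle+\langle z'\rangle$. For integers $t$ and $n\ge0$ let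
$$C_{t,n}=\min_\tau\sum_{i=0}^n\langle pi-\tau(i)+t\rangle,\qquad C_{t,-1}=0, \tag{2}$$
where $\tau$ runs over the permutations of $\{0,\dots,n\}$. This is an assignment problem: row $i$, column $j$ of a square array carries the cost $\langle pi-j+t\rangle$, and we look for the cheapest way to pick one entry in each row and column. Let $P=P_{u,e,d}$ be the polygon with vertices given by
$$P(n)=\frac{n(n-1)}{2d}+\frac1{bd(p-1)}\sum_{k=1}^b\big(nu_k+(d-e)C_{u_k,n-1}\big),\qquad n\in\mathbb{N}. \tag{3}$$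

**Example 2.** Let $d=2$, $e=1$, $p$ odd. The cost array for $n\le2$ has entry $\overline{i-j+t}$: it is $\begin{pmatrix}0&1\\1&0\end{pmatrix}$ for even $t$ and $\begin{pmatrix}1&0\\0&1\end{pmatrix}$ for odd $t$. So $C_{t,0}=\overline t$ and $C_{t,1}=0$. For $u=0$ this gives $P(0),P(1),P(2)=0,0,\frac12$, with slopes $0,\frac12$, as in Example 1. For $u=\frac{q-1}2$ all digits are $\frac{p-1}2$, and $P(1)=\frac14+\frac{\epsilon}{2(p-1)}$, $P(2)=1$, where $\epsilon=1$ if $p\equiv3\pmod4$ and $\epsilon=0$ otherwise.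

**Two facts given as known with the problem.** Fact 1: if $p>(d-e)(2d-1)$, then $\mathrm{NP}_{u,T}(f)$ and $\mathrm{NP}_{u,m}(f)$ lie above $P_{u,e,d}$. Fact 2: if $e=d-1$ and $p>c(d^2-d+1)$, then $\mathrm{NP}_{u,m}(f)=\mathrm{NP}_{u,T}(f)=P_{u,e,d}$.

**Conjecture.** If $p$ is large enough with respect to $c,d$, then $\mathrm{NP}_{u,m}(f)=\mathrm{NP}_{u,T}(f)=P_{u,e,d}$. Precisely: there is a bound $N(c,d)$ such that equality holds for all primes $p>N(c,d)$ and all choices of $a,e,\lambda,u,m$ as above, with $\chi$ of order $c$.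

We do not need Fact 1, since we reprove what we use. Throughout, we work under
$$p-1>2(d-1)(d-e). \tag{4}$$
It gives $p>2d-1$, so $p\nmid d$. Our first goal is the case $e=1$, where (4) reads $p>2(d-1)^2+1$: in that range the two polygons agree.

## 2. The binomials $x^d+\lambda x$: a Vandermonde determinant

The minimum in (2) may be attained by several permutations. In a determinant their contributions are added with signs, so we attach to the optimal permutations a signed sum. Its weights $1/(r!\,s!)$ come from exponential series; Section 4 will show that this sum is the leading coefficient that decides everything.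

Put $[n]=\{0,\dots,n-1\}$ and $\frac1{r!}:=0$ for integers $r<0$. For $z\in\mathbb{Z}$ let
$$r(z)=\frac{z-e\langle z\rangle}d\in\mathbb{Z}.$$

**Definition.** For $0\le t\le p-1$ and $1\le n\le d$, let $\mathrm{Opt}$ be the set of permutations $\tau$ of $[n]$ with $\sum_i\langle pi-\tau(i)+t\rangle=C_{t,n-1}$, and
$$H_n(t)=\sum_{\tau\in\mathrm{Opt}}\operatorname{sgn}(\tau)\prod_{i=0}^{n-1}\frac1{r_i!\,s_i!},\qquad s_i=\langle pi-\tau(i)+t\rangle,\quad r_i=r(pi-\tau(i)+t). \tag{5}$$

Here $r_i\le\frac{p(n-1)+t}d\le\frac{p(d-1)+p-1}d<p$ and $s_i\le d-1<p$, so $H_n(t)\in\mathbb{Z}_{(p)}$.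

**Example 3.** Let $d=3$, $e=1$, $t=0$, $n=2$, $p=3k+2$. The costs are $\langle0\rangle=0$, $\langle-1\rangle=2$, $\langle p\rangle=2$, $\langle p-1\rangle=1$. The identity costs $1$, the transposition $4$, so $\mathrm{Opt}$ contains only the identity. With $r(0)=0$ and $r(p-1)=\frac{3k+1-1}3=k$ we get $H_2(0)=\frac1{k!}$.

We write $(x)_m=x(x-1)\cdots(x-m+1)$, $(x)_0=1$. For integers $R,m\ge0$,
$$\frac1{(R-m)!}=\frac{(R)_m}{R!}, \tag{6}$$
also when $m>R$, since then both sides are $0$.

**Lemma 1.** Let $e=1$, $p>2(d-1)^2+1$, $0\le t\le p-1$, $1\le n\le d$. Put $v_i=\overline{pi+t}$ and $R_i=\lfloor(pi+t)/d\rfloor$. Then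
$$H_n(t)=\frac{\prod_{0\le i<i'<n}(v_{i'}-v_i)}{\prod_{i<n}R_i!\,v_i!}\in\mathbb{Z}_{(p)}^\times .$$

*Proof.* **Step 1: find the optimal permutations.** The $v_i$ are distinct, since $p\nmid d$ and $n\le d$. As $e=1$, $s_i=\overline{v_i-\tau(i)}$, which is $v_i-\tau(i)$ if $\tau(i)\le v_i$ and $v_i-\tau(i)+d$ otherwise. Hence
$$\sum_is_i=\sum_iv_i-\frac{n(n-1)}2+d\cdot\#\{i:\tau(i)>v_i\}.$$
Sort the $v_i$ increasingly. They are distinct non-negative integers, so the one of rank $j$ (ranks from $0$) is at least $j$. The permutation sending each $i$ to the rank of $v_i$ satisfies $\tau(i)\le v_i$ for all $i$. Therefore $\mathrm{Opt}=\{\tau:\tau(i)\le v_i\text{ for all }i\}$.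

**Step 2: the $r_i$ do not depend on the optimal $\tau$.** For $\tau\in\mathrm{Opt}$, $s_i=v_i-\tau(i)$, so $r_i=\frac{pi-\tau(i)+t-v_i+\tau(i)}d=\frac{pi+t-v_i}d=R_i$, and $0\le R_i<p$.

**Step 3: evaluate the sum as a full determinant.** A permutation outside $\mathrm{Opt}$ has some $v_i-\tau(i)<0$, where $\frac1{(v_i-\tau(i))!}=0$. So we may sum over all permutations, and by (6)
$$H_n(t)=\prod_i\frac1{R_i!}\det\Big(\frac1{(v_i-j)!}\Big)_{0\le i,j<n}=\prod_i\frac1{R_i!\,v_i!}\det\big((v_i)_j\big)_{0\le i,j<n}.$$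
Since $(x)_j$ is a monic polynomial of degree $j$, column operations turn $\det((v_i)_j)$ into the Vandermonde determinant $\prod_{i<i'}(v_{i'}-v_i)$. Finally $0<|v_{i'}-v_i|<d<p$ and $R_i,v_i<p$, so the value is a $p$-adic unit. $\square$

In Example 3, $v_0=0$, $v_1=2$, $R_0=0$, $R_1=k$, and the formula gives $2/(k!\,2!)=1/k!$, as found by hand.

The next three sections connect $H_n(t)$ to the Newton polygon. They never use $e=1$, so we write them for general $e$.

## 3. The coefficients of $C_u$ as sums of minors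

**Lemma 2.** There are a parameter $\pi\in T+T^2\mathbb{Z}_p[[T]]$ and elements $\gamma_n\in\mathbb{Z}_q[[\pi]]$ ($n\in\mathbb{Z}$), with $\gamma_n=0$ for $n<0$, such that, with $\sigma$ the Frobenius of $\mathbb{Z}_q$ (fixing $\pi$) and $B_j=\big(\sigma^j\gamma_{pi'-i+u_j}\big)_{i',i\in\mathbb{N}}$ (row $i'$, column $i$), we have $C_u(s,f,T)=\sum_n(-1)^nc_ns^n$ with
$$c_n=\sum_{(S_0,\dots,S_{a-1})}\ \prod_{j=0}^{a-1}\det B_j[S_{j+1},S_j], \tag{7}$$
the sum over tuples of $n$-element subsets of $\mathbb{N}$, $S_a=S_0$, with rows $S_{j+1}$ and columns $S_j$. With $w(n)=r(n)+\langle n\rangle=\frac{n+(d-e)\langle n\rangle}d$ one has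
$$\operatorname{ord}_\pi\gamma_n\ge w(n)\ge\frac nd\ \ (n\ge 0),\qquad \gamma_n\equiv\frac{\hat\lambda^{\langle n\rangle}}{r(n)!\,\langle n\rangle!}\,\pi^{w(n)}\pmod{\pi^{w(n)+d-e}}\ \text{ if }r(n),\langle n\rangle<p, \tag{8}$$
and $\gamma_n=0$ whenever $r(n)<0$.

*Proof.* **Step 1: write $(1+T)^{\mathrm{Tr}}$ as a product over Frobenius conjugates.** Let $E(X)=\exp\big(\sum_{i\ge0}X^{p^i}/p^i\big)=\sum\lambda_nX^n$ be the Artin–Hasse series. It lies in $\mathbb{Z}_p[[X]]$, and $\lambda_n=1/n!$ for $n<p$. As $E(X)=1+X+\cdots$, the equation $E(\pi)=1+T$ defines $\pi\in T+T^2\mathbb{Z}_p[[T]]$. Then $\mathbb{Z}_q[[T]]=\mathbb{Z}_q[[\pi]]$ and $\operatorname{ord}_T=\operatorname{ord}_\pi$; at $T=\pi_m$ the value of $\pi$ has the same valuation as $\pi_m$.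

Let $K=ak$ and let $y$ be a Teichmüller element with $y^{q^k}=y$. Its conjugates are $y^{p^j}$, $j<K$, so $\sum_{j<K}y^{p^{i+j}}=\mathrm{Tr}(y)$ for every $i$, and
$$\prod_{j<K}E(\pi y^{p^j})=\exp\Big(\sum_i\frac{\pi^{p^i}}{p^i}\sum_{j<K}y^{p^{i+j}}\Big)=\exp\big(\mathrm{Tr}(y)\log E(\pi)\big)=(1+T)^{\mathrm{Tr}(y)} .$$
Put $F(X)=E(\pi X^d)E(\pi\hat\lambda X^e)=\sum_{n\ge0}\gamma_nX^n$ and $\gamma_n=0$ for $n<0$. Apply the identity to the two Teichmüller elements $y=\hat x^d$ and $y=\hat\lambda\hat x^e$ and multiply. As $\sigma^j\hat\lambda=\hat\lambda^{p^j}$,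
$$(1+T)^{\mathrm{Tr}\,\hat f(\hat x)}=\prod_{j<K}F^{\sigma^j}(\hat x^{p^j}),$$
where $\sigma^j$ acts on coefficients. The values converge by the estimate of Step 2.

**Step 2: estimate $\gamma_n$.** By definition $\gamma_n=\sum\lambda_r\lambda_s\hat\lambda^s\pi^{r+s}$ over $r,s\ge0$ with $dr+es=n$. The last equation forces $s\equiv e^{-1}n\pmod d$, so $s=\langle n\rangle+dl$ and $r=r(n)-el$ with $l\ge0$. Then $r+s=w(n)+(d-e)l$. The term $l=0$ is the one displayed in (8), because $\lambda_r=1/r!$ and $\lambda_s=1/s!$ for $r,s<p$; all others are divisible by $\pi^{w(n)+d-e}$. If $r(n)<0$ there is no solution and $\gamma_n=0$, in accordance with $1/r(n)!=0$. Clearly $w(n)\ge n/d$.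

**Step 3: write $S_{k,u}$ as a trace.** We have $\omega(\mathrm{Nm}\,x)=\hat x^{(q^k-1)/(q-1)}$, and $u\frac{q^k-1}{q-1}=u(1+q+\dots+q^{k-1})=\sum_{j<K}u_jp^j$ by periodicity of the digits. So $\omega^{-u}(\mathrm{Nm}\,x)=\prod_{j<K}\hat x^{-u_jp^j}$. Expanding the product of Step 1 and summing over the $(q^k-1)$-th roots of unity $\hat x$,
$$S_{k,u}=(q^k-1)\sum\prod_{j<K}\sigma^j(\gamma_{n_j}),$$
over tuples $n_j\ge0$ with $\sum_{j<K}(n_j-u_j)p^j\equiv0\pmod{q^k-1}$. It converges $\pi$-adically, since a term has order at least $\frac1d\sum n_j$.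

We reparametrize the tuples. With indices modulo $K$, put
$$i_j=\frac1{q^k-1}\sum_{l<K}(n_{j+l}-u_{j+l})p^l .$$
Multiplying the shifted sum by $p^j$ gives the original sum modulo $p^K-1=q^k-1$, and $p$ is invertible there; so $i_j\in\mathbb{Z}$. Write $x_j=n_j-u_j$. In $(q^k-1)(pi_{j+1}-i_j)=\sum_{l=1}^{K}x_{j+l}p^l-\sum_{l=0}^{K-1}x_{j+l}p^l$ all terms cancel except $x_{j+K}p^K-x_j=x_j(q^k-1)$, so
$$pi_{j+1}-i_j=n_j-u_j .$$
Conversely, for a $K$-periodic integer sequence $(i_j)$ put $n_j=pi_{j+1}-i_j+u_j$. Then $\sum_{l<K}(pi_{j+l+1}-i_{j+l})p^l=i_{j+K}p^K-i_j=i_j(q^k-1)$ by telescoping, so the congruence holds and $(i_j)$ is recovered. Sequences that give some $n_j<0$ contribute nothing, as $\gamma_{n_j}=0$. Finally, $n_j\ge0$ and not all digits equal $p-1$, so $i_j\ge-\sum_{l<K}u_{j+l}p^l/(q^k-1)>-1$, that is, $i_j\ge0$. Thus the sum runs over $i_0,\dots,i_{K-1}\in\mathbb{N}$, and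
$$S_{k,u}=(q^k-1)\operatorname{Tr}(M^k),\qquad M=B_{a-1}\cdots B_0,$$
because $B_j$ is $a$-periodic in $j$ and $\prod_{j<K}\sigma^j\gamma_{pi_{j+1}-i_j+u_j}$ is the product of the entries $(B_j)_{i_{j+1},i_j}$. The entries of $M$ are finite sums, since $(B_j)_{i',i}=0$ for $i>pi'+u_j$. The traces converge, since a non-zero cyclic product has order at least $\frac1d\sum_j(pi_{j+1}-i_j+u_j)\ge\frac{p-1}d\sum_ji_j$.

**Step 4: pass to determinants.** Let $D(s)=\exp\big(-\sum_k\operatorname{Tr}(M^k)s^k/k\big)$. Step 3 gives $L_u(s,f,T)=D(s)/D(qs)$. Truncate each $B_j$ to $N\times N$. For the truncated product $M^{(N)}$ we have $\exp(-\sum\operatorname{Tr}((M^{(N)})^k)s^k/k)=\det(1-sM^{(N)})$, whose coefficient at $(-1)^ns^n$ is the sum of the principal $n\times n$ minors of $M^{(N)}$. By Cauchy–Binet this is the sum (7) restricted to $S_j\subset[N]$. As $N\to\infty$ the traces converge $\pi$-adically, and so does the sum of minors, because the term of $(S_j)$ has order at least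 $\frac1d\sum_j(p\sum S_{j+1}-\sum S_j)=\frac{p-1}d\sum_j\sum S_j$. So $D(s)=\sum(-1)^nc_ns^n$ with $c_n\in\mathbb{Z}_q[[\pi]]$ as in (7). In particular $D(q^Js)\to1$ coefficientwise as $J\to\infty$, and $C_u(s,f,T)=\prod_{j\ge0}D(q^js)/D(q^{j+1}s)=D(s)$. $\square$

## 4. The leading coefficient of $c_n$

Since $b\mid a$, we may rewrite (3) as
$$N_n:=a(p-1)P(n)=\sum_{j<a}\frac1d\Big(\frac{(p-1)n(n-1)}2+nu_j+(d-e)C_{u_j,n-1}\Big). \tag{9}$$
Each summand is $\sum_{i<n}w(pi-\tau(i)+u_j)$ for an optimal $\tau$, so $N_n$ is an integer.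

**Lemma 3.** Assume (4).

(a) $P(n+1)-2P(n)+P(n-1)>0$ for all $n\ge1$; so every $n\ge1$ is a vertex of $P$.

(b) $\operatorname{ord}_\pi c_n\ge N_n$ for all $n$; hence $\mathrm{NP}_{u,T}\ge P$ and $\mathrm{NP}_{u,m}\ge P$.

(c) For $1\le n\le d$, the coefficient of $\pi^{N_n}$ in $c_n$ is $\varepsilon\prod_{j<a}H_n(u_j)$, where $\varepsilon$ is a power of $\hat\lambda$, a root of unity.

*Proof.* **Step 1: convexity of $P$.** We have $C_{t,n}\le C_{t,n-1}+d-1$: extend an optimal permutation by $n\mapsto n$. We also have $C_{t,n-1}\le C_{t,n}+d-1$. Indeed, let $\tau$ be optimal on $\{0,\dots,n\}$. If $\tau(n)=n$, delete this pair. Otherwise replace the pairs $(n,\tau(n))$ and $(\tau^{-1}(n),n)$ by the single pair $(\tau^{-1}(n),\tau(n))$, of cost at most $d-1$. So for $n\ge1$ the second difference $C_{t,n}-2C_{t,n-1}+C_{t,n-2}$ is at least $-2(d-1)$. The term $\frac{n(n-1)}{2d}$ has second difference $\frac1d$ and the terms $nu_k$ have none, so the second difference of $P$ is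 at least $\frac1d-\frac{2(d-1)(d-e)}{d(p-1)}>0$ by (4).

**Step 2: estimate one minor.** For $n$-sets $S',S$ let $C_t(S',S)$ be the minimum of $\sum_{i\in S'}\langle pi-\tau(i)+t\rangle$ over bijections $\tau:S'\to S$. By (8),
$$\operatorname{ord}_\pi\det(\gamma_{pi'-i+t})_{S',S}\ge\frac1d\Big(p\sum S'-\sum S+nt+(d-e)C_t(S',S)\Big).$$
Let $r'=|S'\setminus[n]|$ and $r=|S\setminus[n]|$. From an optimal $\tau$ keep the pairs inside $[n]\times[n]$; at least $n-r-r'$ are kept. Complete them to a permutation of $[n]$ by at most $r+r'$ new pairs, each of cost at most $d-1$. So $C_t(S',S)\ge C_{t,n-1}-(d-1)(r+r')$. Also $\sum S\ge\frac{n(n-1)}2+r$, because the $r$ elements of $S$ outside $[n]$ are at least $n$ and replace $r$ elements of $[n]$, each at most $n-1$.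

**Step 3: estimate one tuple.** Put $\rho_j=|S_j\setminus[n]|$. Adding Step 2 over $j$, each $\sum S_j$ occurs with total coefficient $p-1$ and each $\rho_j$ is charged twice, so the term of $(S_j)$ in (7) has order at least
$$N_n+\frac{p-1-2(d-1)(d-e)}d\sum_j\rho_j . \tag{10}$$
By (4) this proves $\operatorname{ord}_\pi c_n\ge N_n$. Specialization does not lower the order: a series in $\pi$ with coefficients in $\mathbb{Z}_q$ and no terms below $\pi^{N_n}$ has valuation at least $N_n$ at $T=\pi_m$. As $P$ is convex and lies below all defining points, it lies below both polygons. This is (b).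

**Step 4: read off the leading coefficient.** By (10), modulo $\pi^{N_n+1}$ only the tuple with all $S_j=[n]$ matters. Let $n\le d$. In $\det B_j[[n],[n]]=\sum_\tau\operatorname{sgn}(\tau)\prod_{i<n}\sigma^j\gamma_{pi-\tau(i)+u_j}$ all $r_i,s_i$ are less than $p$, so (8) applies to each factor. The product for $\tau$ has order at least $\frac1d\big(\frac{(p-1)n(n-1)}2+nu_j+(d-e)\sum s_i\big)$, which equals the $j$-th summand of (9) for $\tau\in\mathrm{Opt}$ and is larger for other $\tau$. For $\tau\in\mathrm{Opt}$ the coefficient at that exponent is $\sigma^j(\hat\lambda)^{C_{u_j,n-1}}\prod_i\frac1{r_i!\,s_i!}$; if some $r_i<0$ both the product and this expression are $0$. Summing over $\mathrm{Opt}$ gives $\sigma^j(\hat\lambda)^{C_{u_j,n-1}}H_n(u_j)$, and multiplying over $j$ gives (c). $\square$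

## 5. The unit criterion, and the proof for $e=1$

**Lemma 4.** Assume (4). Let $y_n\ge P(n)$ for all $n\in\mathbb{N}$ (values $+\infty$ allowed), and let $Q$ be the largest convex function on $[0,\infty)$ with $Q(n)\le y_n$ for all $n\in\mathbb{N}$. For $n\ge1$: $Q(n)=P(n)$ if and only if $y_n=P(n)$.

*Proof.* As $P$ is convex and below all $y_n$, $P\le Q$. If $y_n=P(n)$, then $P(n)\le Q(n)\le y_n=P(n)$. Let now $y_n>P(n)$. Raise the value of $P$ at $n$ by a small $\varepsilon>0$ and leave the other integer values alone. The second differences at $n-1$ (if $n\ge2$) and $n+1$ grow by $\varepsilon$, the one at $n$ drops by $2\varepsilon$. By Lemma 3(a) the new polygon is still convex for small $\varepsilon$, and for $\varepsilon\le y_n-P(n)$ it is below all $y_k$. So $Q(n)\ge P(n)+\varepsilon$. $\square$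

**Lemma 5.** Assume (4) and let $1\le n\le d$, $m\ge1$.

(a) If all $H_n(u_k)$ are in $\mathbb{Z}_{(p)}^\times$, then $\operatorname{ord}_{\pi_m}c_n(\pi_m)=N_n$.

(b) If some $H_n(u_k)\in p\mathbb{Z}_{(p)}$, then $\mathrm{NP}_{u,m}(n)>P(n)$.

(c) If some $H_n(u_k)=0$, then $\mathrm{NP}_{u,T}(n)>P(n)$; if all $H_n(u_k)\ne0$, then $\mathrm{NP}_{u,T}(n)=P(n)$.

*Proof.* By Lemma 3, $c_n=\big(\varepsilon\prod_jH_n(u_j)\big)\pi^{N_n}+(\text{terms of higher order in }\pi)$ with coefficients in $\mathbb{Z}_q$. If the leading coefficient is a unit, the order at $\pi_m$ is exactly $N_n$. If it is divisible by $p$, the order at $\pi_m$ exceeds $N_n$, since $\operatorname{ord}_{\pi_m}p>0$. The $T$-adic order is $N_n$ or larger according to whether the leading coefficient is non-zero or zero. Apply Lemma 4 in (b) and (c). $\square$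

Equality on $[0,d]$ is now controlled by $H_1,\dots,H_d$. Two more facts extend it to all $n$.

**Lemma 6.** If $p\nmid d$, then $C_{t,n+d}=C_{t,n}$ for $n\ge-1$; in particular $C_{t,d-1}=0$. Hence the slopes $p_n=P(n)-P(n-1)$ satisfy $p_{n+d}=p_n+1$ for $n\ge1$.

*Proof.* **Step 1: adding a common label.** Give row $i$ the label $pi+t$ and column $j$ the label $j$, both modulo $d$. The cost $\langle\text{row}-\text{column}\rangle$ depends only on labels, vanishes for equal labels, and satisfies the triangle inequality $\langle x-y\rangle\le\langle x-v\rangle+\langle v-y\rangle$. Add one row and one column with the same label $v$. The minimal cost does not increase: match the new row with the new column. It does not decrease either. Given a matching of the larger array, if the new row and column are matched to each other, delete them. Otherwise a row $x$ is matched to the new column and the new row to a column $y$; match $x$ with $y$ instead, which does not increase the cost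 by the triangle inequality.

**Step 2: periodicity.** Passing from $n$ to $n+d$ adds $d$ consecutive rows and $d$ consecutive columns. Since $p\nmid d$, the new row labels and the new column labels each form a full residue system, so we are adding $d$ common labels and $C_{t,n+d}=C_{t,n}$.

**Step 3: slopes.** In $P(n+d)-P(n)$ the terms with $C$ cancel, and what remains is $\frac{(n+d)(n+d-1)-n(n-1)}{2d}+\text{const}=n+\text{const}$. Subtract the same relation for $n-1$. $\square$

**Lemma 7.** Under (4), $H_d(t)\in\mathbb{Z}_{(p)}^\times$ for $0\le t\le p-1$.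

*Proof.* Total cost $C_{t,d-1}=0$ forces $s_i=0$, that is, $\tau(i)=\overline{pi+t}$, which is a permutation as $p\nmid d$. Here $r_i=\lfloor(pi+t)/d\rfloor\in[0,p)$, so $H_d(t)=\pm\prod1/r_i!$. $\square$

We use the following theorem of Weil (*On some exponential sums*, 1948; see also Deligne, *SGA 4½, Sommes trig.*): since $p\nmid d$, $L_u(s,f,\psi_1)$ is a polynomial of degree $d$ whose reciprocal roots are algebraic integers $\alpha$ with $\alpha\bar\alpha\in\{1,q\}$. As $\bar\alpha$ is also an algebraic integer, the $q$-adic valuation of each $\alpha$ lies in $[0,1]$.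

**Theorem 1 (exact criterion).** Assume (4). For each $m\ge1$: $\mathrm{NP}_{u,m}(f)=P_{u,e,d}$ if and only if $H_n(u_k)\in\mathbb{Z}_{(p)}^\times$ for all $1\le n\le d-1$ and all $k$. (So equality is independent of $m$ and $\lambda$.) In that case $\mathrm{NP}_{u,T}(f)=P_{u,e,d}$ too. If $H_n(u_k)=0$ for some such $n,k$, then $\mathrm{NP}_{u,T}(f)\ne P_{u,e,d}$.

*Proof.* Necessity and the last statement are Lemma 5(b), (c). Assume now that all $H_n(u_k)$ with $1\le n\le d-1$ are units; so are the $H_d(u_k)$, by Lemma 7.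

**Step 1: equality on $[0,d]$ for $m=1$.** By Lemma 5(a), $\operatorname{ord}_{\pi_1}c_n(\pi_1)=N_n$ for $0\le n\le d$, so $\mathrm{NP}_{u,1}=P$ at $0,1,\dots,d$, hence on $[0,d]$. The $d$ smallest slopes of $C_u(s,f,\pi_1)$ are therefore $p_1<\dots<p_d$.

**Step 2: equality everywhere for $m=1$.** Let $s_1\le\dots\le s_d$ be the slopes of $L_u(s,f,\psi_1)$; they lie in $[0,1]$ by Weil. The slopes of $C_u=\prod_jL_u(q^js)$ are the numbers $s_i+j$ with $j\ge0$. Those with $j\ge1$ are at least $1\ge s_d$, so the $d$ smallest are $s_1,\dots,s_d$, and $s_i=p_i$. By Lemma 6 the multiset $\{p_i+j:1\le i\le d,\ j\ge0\}$ equals $\{p_n:n\ge1\}$. So $\mathrm{NP}_{u,1}=P$.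

**Step 3: from $m=1$ to all $m$ and $T$.** By Lemma 4, $\operatorname{ord}_{\pi_1}c_n(\pi_1)=N_n$ for every $n\ge1$. Since $c_n\in\mathbb{Z}_q[[\pi]]$ has no terms below $\pi^{N_n}$, the coefficient of $\pi^{N_n}$ must be a unit of $\mathbb{Z}_q$; if it were divisible by $p$, the order at $\pi_1$ would exceed $N_n$. Hence $\operatorname{ord}_Tc_n=\operatorname{ord}_{\pi_m}c_n(\pi_m)=N_n$ for all $n$ and $m$, and all polygons equal $P$. $\square$

**Theorem 2 (the case $e=1$).** If $e=1$ and $p>2(d-1)^2+1$, then $\mathrm{NP}_{u,m}(f)=\mathrm{NP}_{u,T}(f)=P_{u,1,d}$ for all $c,a,\lambda,u,m$. Together with Fact 2, the conjecture holds for $d\le4$.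

*Proof.* For $e=1$ condition (4) is $p>2(d-1)^2+1$, and Lemma 1 says that all $H_n(u_k)$ are units. Apply Theorem 1. For $d\le4$ the condition $\gcd(d,e)=1$ leaves only $e\in\{1,d-1\}$, so $N(c,d)=\max\big(2(d-1)^2+1,\ c(d^2-d+1)\big)$ works. $\square$

## 6. The $2\times2$ minors when $e\ge2$

What changes for $e\ge2$? Only Lemma 1 used $e=1$. The natural attempt is to run its proof again: factor the $r_i!$ out of the sum and recognize a determinant in the $s_i$. This fails at Step 2, because for $e\ge2$ the $r_i$ may depend on the optimal permutation, so that both factorials in $\frac1{r_i!\,s_i!}$ vary with $\tau$. For $n=1$ there is no trouble: $H_1(t)=\frac1{r(t)!\,\langle t\rangle!}$ is a single term, a unit as soon as $r(t)\ge0$, for instance if $t=0$ or $t\ge e(d-1)$. The first place to look is $n=2$, where everything can be written down.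

Let $\delta=\langle1\rangle$ and $e\delta=1+d\eta$. Then $0\le\eta<e$, and $\eta=0$ if and only if $e=1$. For $i,j\in\{0,1\}$ put $s_{ij}=\langle pi-j+t\rangle$ and $r_{ij}=r(pi-j+t)$. Then $s_{i1}\equiv s_{i0}-\delta\pmod d$, so for each row $i$ one of two alternatives holds:

- (A) $s_{i0}\ge\delta$, $s_{i1}=s_{i0}-\delta$, and $r_{i1}=r_{i0}+\eta$;
- (B) $s_{i0}<\delta$, $s_{i1}=s_{i0}+(d-\delta)$, and $r_{i1}=r_{i0}-(e-\eta)$.

The formulas for $r_{i1}$ follow from $d\,(r_{i1}-r_{i0})=-1-e(s_{i1}-s_{i0})$, with $e\delta=1+d\eta$ and $e(d-\delta)=d(e-\eta)-1$. The two permutations have totals $s_{00}+s_{11}$ and $s_{01}+s_{10}$; these agree exactly when both rows are of the same type. If they differ, only one permutation is optimal and $H_2(t)$ is plus or minus a single term.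

**Lemma 8.** If both rows are of type (A) and $r_{01},r_{11}\ge0$, then
$$H_2(t)=\frac{(r_{01})_\eta\,(s_{10})_\delta-(r_{11})_\eta\,(s_{00})_\delta}{r_{01}!\,r_{11}!\,s_{00}!\,s_{10}!}. \tag{11}$$
If both rows are of type (B) and $r_{00},r_{10}\ge0$, then
$$H_2(t)=\frac{(r_{10})_{e-\eta}\,(s_{01})_{d-\delta}-(r_{00})_{e-\eta}\,(s_{11})_{d-\delta}}{r_{00}!\,r_{10}!\,s_{01}!\,s_{11}!}. \tag{12}$$

*Proof.* In both cases both permutations are optimal, so $H_2(t)=\frac1{r_{00}!\,s_{00}!\,r_{11}!\,s_{11}!}-\frac1{r_{01}!\,s_{01}!\,r_{10}!\,s_{10}!}$. For (A), substitute by (6) $\frac1{r_{i0}!}=\frac{(r_{i1})_\eta}{r_{i1}!}$ and $\frac1{s_{i1}!}=\frac{(s_{i0})_\delta}{s_{i0}!}$. For (B), substitute $\frac1{r_{i1}!}=\frac{(r_{i0})_{e-\eta}}{r_{i0}!}$ and $\frac1{s_{i0}!}=\frac{(s_{i1})_{d-\delta}}{s_{i1}!}$. $\square$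

For $e=1$ we have $\eta=0$, $\delta=1$, and the numerator of (11) is $s_{10}-s_{00}$: the Vandermonde factor. For $e\ge2$ the falling factorials of the $r_{ij}$ enter, and the numerator can vanish. Let us make it vanish in the simplest way. Take $\eta=1$, that is, $e\beta=d+1$ with $\beta=\delta$. In (11) choose the smallest possible values $s_{00}=\beta$ and $s_{10}=\beta+1$. Then the numerator is
$$r_{01}\,(\beta+1)!-r_{11}\,\beta!=\beta!\,\big((\beta+1)r_{01}-r_{11}\big),$$
and we need $r_{11}=(\beta+1)r_{01}$. Since $r_{01}$ is about $t/d$ and $r_{11}$ is about $(p+t)/d$, this asks for $t$ close to $p/\beta$, the size of a digit of a character of order $\beta$. The conditions on $s_{00}=\langle t\rangle$ and $s_{10}=\langle p+t\rangle$ ask for $t\equiv1$ and $p\equiv e\pmod d$. All of this can be arranged exactly.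

## 7. Digits of $u$, and primes for which $H_n$ vanishes modulo $p$

**Digits.** Let $u^{(i)}=\sum_{j<a}u_{i+j}p^j$ be the cyclic shifts of $u$. Then $pu^{(i+1)}=u^{(i)}+u_i(q-1)$. So $p^iu^{(i)}\equiv u\pmod{q-1}$, and since $p$ is prime to $q-1$, $u^{(i)}$ is a multiple of $\frac{q-1}c$ like $u$. It lies in $[0,q-1)$, as not all digits are $p-1$. Write $u^{(i)}=\frac{(q-1)\mu_i}c$ with $0\le\mu_i<c$. Then
$$u_i=\frac{p\mu_{i+1}-\mu_i}c,\qquad\mu_0=\mu,\qquad p\mu_{i+1}\equiv\mu_i\pmod c. \tag{13}$$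
For example, if $c=2$ and $\mu=1$, all $\mu_i$ are $1$ and all digits are $\frac{p-1}2$.

**Theorem 3 (counterexamples).** In each case below, for all primes $p$ in the stated class satisfying (4) (infinitely many by Dirichlet) and all $\lambda$, $\mathrm{NP}_{u,m}(f)\ne P_{u,e,d}$ for every $m\ge1$.

- (i) $d=5$, $e=3$, $c=2$, $u=\frac{q-1}2$, $p\equiv3\pmod{10}$, every $a\ge1$. Here also $\mathrm{NP}_{u,T}(f)\ne P_{u,e,d}$.
- (i′) More generally: $1<\beta<e<2\beta$, $\gcd(e,\beta)=1$, $d=e\beta-1$, $c=\beta$, $p\equiv e\pmod{\beta d}$, $\beta\mid q-1$, $u=\frac{(q-1)(e-\beta)}\beta$. Here also $\mathrm{NP}_{u,T}(f)\ne P_{u,e,d}$. Case (i) is $\beta=2$, $e=3$.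
- (ii) $d=13$, $e=7$, $c=1$, $u=0$, $p\equiv2\pmod{13}$, every $a$. Here $\mathrm{NP}_{0,T}(3)=P(3)$, so also $\mathrm{NP}_{0,T}\ne\mathrm{NP}_{0,m}$.
- (iii) $d=5$, $e=2$, $c=5$, $u=\frac{4(q-1)}5$, $p\equiv6\pmod{25}$, every $a$.

*Proof.* **Cases (i) and (i′): the numerator of (11) is exactly zero.** From $e\beta=d+1$ we get $\gcd(e,d)=1$ and $\langle1\rangle=\beta$; with $\gcd(e,\beta)=1$ also $\gcd(e,\beta d)=1$, so Dirichlet applies. As $0<e-\beta<\beta$ and $\gcd(e-\beta,\beta)=1$, the character has order $\beta$ and $\mu=e-\beta$. In case (i), $\beta=2$ divides $q-1$ for every $a$. By (4) $p>d>e$, so $p=e+\beta dk$ with $k\ge1$. By (13), $p\mu_1\equiv e-\beta\equiv p\pmod\beta$, so $\mu_1=1$ and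
$$u_0=\frac{p-(e-\beta)}\beta=dk+1=:t .$$
Take $n=2$, and compute $N=pi-j+t$, $s=\langle N\rangle$ (multiply by $\beta$ and reduce modulo $d$, using $\beta e=d+1$) and $r=(N-es)/d$:

| $(i,j)$ | $N$ | $s$ | $r$ |
|---|---|---|---|
| $(0,0)$ | $dk+1$ | $\beta$ | $k-1$ |
| $(0,1)$ | $dk$ | $0$ | $k$ |
| $(1,0)$ | $(\beta+1)dk+e+1$ | $\beta+1$ | $(\beta+1)k-1$ |
| $(1,1)$ | $(\beta+1)dk+e$ | $1$ | $(\beta+1)k$ |

Here $\beta+1<d$, since $d\ge(\beta+1)\beta-1=\beta^2+\beta-1\ge\beta+3$. Both permutations have total $\beta+1$, so both are optimal, and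
$$H_2(t)=\frac1{(k-1)!\,\beta!\,((\beta+1)k)!}-\frac1{k!\,((\beta+1)k-1)!\,(\beta+1)!}=\frac1{k!\,((\beta+1)k)!}\Big[\frac k{\beta!}-\frac{(\beta+1)k}{(\beta+1)!}\Big]=0 .$$
Lemma 5(b), (c) gives $\mathrm{NP}_{u,m}(2)>P(2)$ and $\mathrm{NP}_{u,T}(2)>P(2)$.

**Case (ii): trivial character, a zero modulo $p$ at $n=3$.** Condition (4) reads $p>145$. Write $p=13k+2$; so $k\ge11$. We have $e^{-1}\equiv2\pmod{13}$, and all digits are $t=0$. The costs in row $0$ are $\langle0\rangle=0$, $\langle-1\rangle=11$, $\langle-2\rangle=9$, and $r(0)=0$. In rows $1,2$ and columns $1,2$ the pairs $(s,r)$ are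
$$(1,1):(2,k-1),\qquad(1,2):(0,k),\qquad(2,1):(6,2k-3),\qquad(2,2):(4,2k-2),$$
from $N=13k+1,\ 13k,\ 26k+3,\ 26k+2$. The two permutations fixing $0$ both cost $6$. A permutation with $\tau(0)\ne0$ costs at least $9$ already in row $0$. So $C_{0,2}=6$, $\mathrm{Opt}$ consists of the two permutations fixing $0$, and
$$H_3(0)=\frac1{(k-1)!\,2!\,(2k-2)!\,4!}-\frac1{k!\,(2k-3)!\,6!}=\frac1{k!\,(2k-2)!}\cdot\frac{15k-(2k-2)}{720}=\frac p{720\,k!\,(2k-2)!}.$$
This is in $p\mathbb{Z}_{(p)}$ and is not zero. By Lemma 5(b), $\mathrm{NP}_{0,m}(3)>P(3)$ for every $m$; by Lemma 5(c), $\mathrm{NP}_{0,T}(3)=P(3)$.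

**Case (iii): the numerator of (12) is divisible by $p$.** Condition (4) reads $p>25$; write $p=25k+6$, $k\ge1$. As $p\equiv1\pmod5$, $5\mid q-1$ for every $a$, the character has order $5$, all $\mu_i$ equal $4$ by (13), and all digits are $t=\frac{4(p-1)}5=20k+4$. Here $e^{-1}\equiv3\pmod5$. For $n=2$ the values $N=20k+4,\ 20k+3,\ 45k+10,\ 45k+9$ give the pairs $(s,r)$
$$(0,0):(2,4k),\qquad(0,1):(4,4k-1),\qquad(1,0):(0,9k+2),\qquad(1,1):(2,9k+1).$$
Both permutations have total $4$, and
$$H_2(t)=\frac1{(4k)!\,2!\,(9k+1)!\,2!}-\frac1{(4k-1)!\,4!\,(9k+2)!}=\frac1{(4k)!\,(9k+2)!}\Big[\frac{9k+2}4-\frac{4k}{24}\Big]=\frac{(50k+12)/24}{(4k)!\,(9k+2)!}=\frac{p/12}{(4k)!\,(9k+2)!},$$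
an element of $p\mathbb{Z}_{(p)}$. Apply Lemma 5(b). $\square$

**Corollary 1.** The conjecture is false. The smallest degree in which it fails is $d=5$: there equality for large $p$ holds for $e=1$ and $e=4$ and fails for $e=2$ and $e=3$.

*Proof.* In case (i), $c=2$ and $d=5$ are fixed, and $p$ ranges over all primes $p\equiv3\pmod{10}$ with $p>17$, which is condition (4). So no bound $N(2,5)$ exists. For $d\le4$ use Theorem 2. For $d=5$ use Theorem 2 ($e=1$), Fact 2 ($e=4$), and cases (iii) and (i) of Theorem 3 ($e=2$ and $e=3$). $\square$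

## 8. For large $p$ the answer depends on $p$ modulo $cd$

In case (iii) the divisibility of $H_2$ by $p$ looks accidental. It is not: it is the vanishing of a rational number that depends only on residue classes.

Fix $n$ with $1\le n\le d-1$ and an index $k$; put $t=u_k$ and $\theta=\mu_k/c\in[0,1)$. For $0\le i<n$ let $v_i=\overline{pi+t}$ and $z_i=\frac{v_i+\theta}d$. For $\tau\in\mathrm{Opt}$ let $\kappa_i=\frac{\tau(i)+es_i-v_i}d$, and put
$$\mathcal{H}_{n,k}=\sum_{\tau\in\mathrm{Opt}}\operatorname{sgn}(\tau)\prod_{i<n}\frac{z_i(z_i+1)\cdots(z_i+\kappa_i-1)}{s_i!}\in\mathbb{Q}. \tag{14}$$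
Here $\kappa_i$ is an integer, as $es_i\equiv v_i-\tau(i)\pmod d$, and $\kappa_i>-1$, as $v_i\le d-1$; so $\kappa_i\ge0$.

**Example 4.** In case (iii) with $n=2$: $p\equiv1$ and $t\equiv4\pmod5$, $\theta=\frac45$, so $v_0=4$, $v_1=0$, $z_0=\frac{24}{25}$, $z_1=\frac4{25}$. The identity has $(s_0,s_1)=(2,2)$ and $(\kappa_0,\kappa_1)=(0,1)$; the transposition has $(s_0,s_1)=(4,0)$ and $(\kappa_0,\kappa_1)=(1,0)$. So $\mathcal{H}_{2,k}=\frac{z_1}{2!\,2!}-\frac{z_0}{4!}=\frac1{25}-\frac1{25}=0$.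

**Theorem 4 (dichotomy).** For fixed $(c,d)$ and $p$ large, whether $\mathrm{NP}_{u,m}(f)=P_{u,e,d}$ depends only on $(e,\ p\bmod cd,\ \mu)$. Equality holds if and only if the rational numbers $\mathcal{H}_{n,k}$ of (14), for $1\le n\le d-1$ and all $k$, are all non-zero. For each $(c,d)$ only finitely many rational numbers occur as values of $\mathcal{H}_{n,k}$.

*Proof.* **Step 1: compare $H_n$ with $\mathcal{H}_{n,k}$ modulo $p$.** Assume (4). By (13), $ct=p\mu_{k+1}-\mu_k$, so $t\equiv-\theta\pmod p$; recall $p\nmid c$. Let $R_i=\lfloor(pi+t)/d\rfloor=\frac{pi+t-v_i}d\in[0,p)$. Then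
$$r_i=\frac{pi-\tau(i)+t-es_i}d=R_i-\kappa_i,$$
so by (6) $\frac1{r_i!}=\frac{(R_i)_{\kappa_i}}{R_i!}$, also when $r_i<0$. Modulo $p$ we have $R_i\equiv\frac{-\theta-v_i}d=-z_i$, so $(R_i)_{\kappa_i}\equiv(-1)^{\kappa_i}z_i(z_i+1)\cdots(z_i+\kappa_i-1)$. Finally $\sum_i\kappa_i=\frac1d\big(\sum_i\tau(i)+e\sum_is_i-\sum_iv_i\big)$ is the same for all $\tau\in\mathrm{Opt}$. Therefore
$$H_n(u_k)\equiv\pm\Big(\prod_iR_i!\Big)^{-1}\mathcal{H}_{n,k}\pmod p .$$

**Step 2: what $\mathcal{H}_{n,k}$ depends on.** The costs, $\mathrm{Opt}$, $v_i$, $s_i$ and $\kappa_i$ depend only on $n,d,e$, $p\bmod d$ and $t\bmod d$; the $z_i$ depend in addition on $\theta$. By (13), $\mu_k$ is the residue of $p^{-k}\mu$ modulo $c$, so it depends only on $\mu$, $k$ and $p\bmod c$, and on $k$ only modulo the order of $p$ modulo $c$. By $ct=p\mu_{k+1}-\mu_k$, the class of $ct$ modulo $cd$, hence that of $t$ modulo $d$, is determined by $\mu_k$, $\mu_{k+1}$ and $p\bmod cd$. So for given $(c,d)$ only finitely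 many values occur, and the set of values for all $n$ and $k$ depends only on $e$, $p\bmod cd$ and $\mu$.

**Step 3: conclusion.** Let $p$ be larger than $c$, than the bounds in (4) for all $e$, and than all prime divisors of numerators and denominators of the non-zero values. Then $H_n(u_k)$ is a unit if and only if $\mathcal{H}_{n,k}\ne0$. Apply Theorem 1. $\square$

## 9. The true polygon for $d=5$, $e=3$, quadratic $\chi$, $p\equiv3\pmod{10}$

In case (i) we know that the Newton polygon is not $P$. We now compute what it is, by going one step further in the $\pi$-adic expansion.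

**Theorem 5.** In case (i) of Theorem 3 with $p>37$, for every $m$ and also $T$-adically, the Newton polygon on $[0,5]$ has values $P(n)+\delta_n/(p-1)$ at $n=0,\dots,5$, with $(\delta_0,\dots,\delta_5)=(0,0,2,2,0,0)$. The slopes of $L_u(s,f,\psi_1)$ are
$$\tfrac1{10}+\tfrac4{5(p-1)},\quad\tfrac3{10}+\tfrac{12}{5(p-1)},\quad\tfrac12,\quad\tfrac7{10}-\tfrac{12}{5(p-1)},\quad\tfrac9{10}-\tfrac4{5(p-1)}.$$

*Proof.* **Step 1: the cost array.** Write $p=10k+3$; so $k\ge4$. All digits are $t=5k+1$, and $p-1=2t$. Since $e^{-1}\equiv2\pmod5$, $\langle pi-j+t\rangle=\overline{2(3i-j+1)}=\overline{i-2j+2}$. The pairs $(s,r)$, or only $s$ where $r$ is not needed, are: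

| | $j=0$ | $j=1$ | $j=2$ | $j=3$ |
|---|---|---|---|---|
| $i=0$ | $(2,k-1)$ | $(0,k)$ | $(3,k-2)$ | $(1,k-1)$ |
| $i=1$ | $(3,3k-1)$ | $(1,3k)$ | $(4,3k-2)$ | $(2,3k-1)$ |
| $i=2$ | $(4,5k-1)$ | $(2,5k)$ | $(0,5k+1)$ | $s=3$ |
| $i=3$ | $(0,7k+2)$ | $s=3$ | $s=1$ | $s=4$ |

For fixed $n$ the totals $\sum s_i$ are constant modulo $5$, because $\sum(pi-\tau(i)+t)$ does not depend on $\tau$.

**Step 2: the minima, and $H_1,\dots,H_5$.**

For $n=1$: $C_{t,0}=2$ and $H_1=\frac1{(k-1)!\,2!}$, a unit.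

For $n=2$: both totals are $3$, so $C_{t,1}=3$, and $H_2=0$ by Section 7.

For $n=3$: the identity and the transposition $(0\,1)$ have total $3$; the other four permutations have totals $3+1+4$, $2+4+2$, $0+4+4$, $3+3+2$, all equal to $8$. So $C_{t,2}=3$ and $H_3=H_2/(5k+1)!=0$.

For $n=4$: totals are $\equiv2+1+0+4\equiv2\pmod5$, so a total of $2$, if attained, is minimal. Suppose the total is $2$. Row $3$ must use column $0$ (cost $0$) or column $2$ (cost $1$). If it uses column $2$, row $2$ costs at least $2$, and the total exceeds $2$. So $3\mapsto0$. Row $2$ then uses column $2$ (cost $0$) or column $1$ (cost $2$). If it uses column $1$, row $0$ is left with columns $2,3$ at cost at least $1$, and the total exceeds $2$. So $2\mapsto2$, and rows $0,1$ use columns $1,3$; both ways have total $2$ ($0+2$ and $1+1$). Hence $C_{t,3}=2$, and since the two permutations differ by a transposition,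
$$H_4=\pm\Big(\frac1{k!\,(3k-1)!\,2!}-\frac1{(k-1)!\,(3k)!}\Big)\frac1{(5k+1)!\,(7k+2)!}=\pm\frac{\frac{3k}2-k}{k!\,(3k)!\,(5k+1)!\,(7k+2)!},$$
a unit, as $0<k<p$.

For $n=5$: $C_{t,4}=0$ by Lemma 6, and $H_5$ is a unit by Lemma 7.

With $b=1$ and $p-1=2t$, (3) gives $P(n)=\frac{n(n-1)}{10}+\frac{nt+2C_{t,n-1}}{10t}=\frac{n^2}{10}+\frac{C_{t,n-1}}{5t}$ for $n\le5$, with $C_{t,n-1}=2,3,3,2,0$ for $n=1,\dots,5$.

**Step 3: the second term of $\gamma_N$.** We need the next coefficient for $n=2,3$. In Step 2 of the proof of Lemma 2 the terms $l=0,1$ give, with $(s,r)$ from the table and $w=r+s$,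
$$\gamma_N=\frac{\hat\lambda^s\pi^w}{r!\,s!}+\frac{\hat\lambda^{s+5}\pi^{w+2}}{(r-3)!\,(s+5)!}+O(\pi^{w+4}),$$
since $r<p$ and $s+5\le9<p$. A permutation of total $\Sigma$ starts at the exponent $w_0+\frac25(\Sigma-C_{t,n-1})$, where $w_0=\frac15\big(\frac{(p-1)n(n-1)}2+nt+2C_{t,n-1}\big)$. As $H_2=H_3=0$, the coefficient at $\pi^{w_0}$ vanishes and
$$\det(\gamma_{pi-j+t})_{i,j\in[n]}=\hat\lambda^{C_{t,n-1}+5}H_n'\,\pi^{w_0+2}+O(\pi^{w_0+3}),\qquad n=2,3,$$
where $H_n'\in\mathbb{Z}_{(p)}$ collects two kinds of contributions: optimal permutations with one entry replaced by its second term, and, for $n=3$, the permutations of total $8$ with their first terms.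

**Step 4: $H_2'$ is a unit.** Correct, in turn, the entries $(0,0)$ and $(1,1)$ of the identity, and $(0,1)$ and $(1,0)$ of the transposition:
$$k!\,(3k)!\,H_2'=\tfrac{k(k-1)(k-2)(k-3)}{5040}+\tfrac{3k^2(3k-1)(3k-2)}{1440}-\tfrac{3k^2(k-1)(k-2)}{720}-\tfrac{3k(3k-1)(3k-2)(3k-3)}{40320}.$$
Multiply by $40320/k$. The four terms become $8k^3-48k^2+88k-48$, $\ 756k^3-756k^2+168k$, $\ -168k^3+504k^2-336k$ and $-81k^3+162k^2-99k+18$. Their sum gives
$$k!\,(3k)!\,H_2'=\frac{k\,(515k^3-138k^2-179k-30)}{40320}.$$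
Modulo $p$ we have $k\equiv-\frac3{10}$, and the cubic becomes $-13.905-12.42+53.7-30=-2.625=-\frac{21}8$. So $k!\,(3k)!\,H_2'\equiv-\frac{21k}{8\cdot40320}=-\frac k{15360}$, a unit, since $15360=2^{10}\cdot3\cdot5$.

**Step 5: $H_3'$ is a unit.** Correcting an entry in rows $0,1$ contributes $H_2'/(5k+1)!$. Correcting the entry $(2,2)$ contributes a multiple of $H_2=0$. The four permutations of total $8$ contribute, after multiplication by $k!\,(3k)!\,(5k+1)!$ and by (6):

- $0\leftrightarrow2$, sign $-$: $\ -\frac{k(k-1)\cdot5k(5k+1)}{3!\,1!\,4!}=-k^2(5k+1)\frac{5(k-1)}{144}$;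
- $1\leftrightarrow2$, sign $-$: $\ -\frac{k\cdot3k(3k-1)\cdot(5k+1)}{2!\,4!\,2!}=-k^2(5k+1)\frac{3(3k-1)}{96}$;
- $0\mapsto1\mapsto2\mapsto0$, sign $+$: $\ \frac{3k(3k-1)\cdot5k(5k+1)}{0!\,4!\,4!}=k^2(5k+1)\frac{15(3k-1)}{576}$;
- $0\mapsto2\mapsto1\mapsto0$, sign $+$: $\ \frac{k(k-1)\cdot3k\cdot(5k+1)}{3!\,3!\,2!}=k^2(5k+1)\frac{3(k-1)}{72}$.

The sum of the four is $k^2(5k+1)\cdot\frac{-3(3k-1)+4(k-1)}{576}=-\frac{k^2(5k+1)^2}{576}$. Modulo $p$, $5k+1\equiv-\frac12$ and $k^2\equiv-\frac{3k}{10}$, so this is $\equiv\frac{3k}{23040}=\frac k{7680}$. Hence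
$$k!\,(3k)!\,(5k+1)!\,H_3'=k!\,(3k)!\,H_2'-\frac{k^2(5k+1)^2}{576}\equiv-\frac k{15360}+\frac k{7680}=\frac k{15360},$$
again a unit.

**Step 6: the order of $c_2$ and $c_3$.** Let $n\in\{2,3\}$. In (7), the term with all $S_j=[n]$ has order exactly $N_n+2a$ with unit leading coefficient, by Steps 3–5 applied to each Frobenius conjugate. Take another tuple, and let $R=\#\{j:\rho_j>0\}\le\sum_j\rho_j$, so $\sum_j\rho_j\ge1$. At least $a-2R$ of the factors have $S_{j+1}=S_j=[n]$, and each of these exceeds the bound used for it in (10) by at least $2$. Since $2(d-1)(d-e)=16$, the order of the term is at least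
$$N_n+\frac{p-17}5\sum_j\rho_j+2(a-2R)\ge N_n+2a+\frac{p-37}5\sum_j\rho_j>N_n+2a .$$
So $\operatorname{ord}_\pi c_n=N_n+2a$ with unit leading coefficient. For $n=0,1,4,5$, Lemma 3(c) and Step 2 give order $N_n$ with unit leading coefficient ($c_0=1$). Thus for $0\le n\le5$ the $T$-adic order of $c_n$ and its order at every $T=\pi_m$ are all equal to $N_n+a\delta_n$.

**Step 7: the polygon.** Let $Q$ be the polygon on $[0,5]$ through the points $(n,P(n)+\delta_n/(p-1))$. As $\frac2{p-1}=\frac1t$, the heights are $0$, $\frac1{10}+\frac2{5t}$, $\frac4{10}+\frac8{5t}$, $\frac9{10}+\frac8{5t}$, $\frac{16}{10}+\frac2{5t}$, $\frac{25}{10}$, and the slopes are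
$$\tfrac1{10}+\tfrac2{5t},\quad\tfrac3{10}+\tfrac6{5t},\quad\tfrac12,\quad\tfrac7{10}-\tfrac6{5t},\quad\tfrac9{10}-\tfrac2{5t}.$$
They increase, since $t\ge21$. The last one is $p_5=P(5)-P(4)$. Extend $Q$ beyond $5$ by a ray of slope $p_5$. For $n\ge6$ the defining points lie on or above $P$, and $P(n)\ge P(5)+(n-5)p_5$ by convexity. So the extended $Q$ is convex, lies below all defining points, and passes through those with $n\le5$. Hence the Newton polygon equals $Q$ on $[0,5]$, for every $m$ and $T$-adically.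

**Step 8: the slopes of $L_u(s,f,\psi_1)$.** As in Step 2 of the proof of Theorem 1, the slopes of $L_u(s,f,\psi_1)$ lie in $[0,1]$ and are the five smallest slopes of $C_u(s,f,\pi_1)$. These are the slopes of $Q$; substituting $t=\frac{p-1}2$ gives the stated list. $\square$
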